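# Every Lie algebra has an indefinite metric with left-invariant harmonic spinors

## Theorem A and its supplements

Throughout, $\mathfrak g$ is a real Lie algebra of finite dimension $n\ge 2$, and $G$ is the connected, simply connected Lie group belonging to it. An *indefinite metric* on $\mathfrak g$ is a nondegenerate symmetric bilinear form $g$ of signature $(p,q)$ with $p,q\ge1$.

**Theorem A.** Every real Lie algebra $\mathfrak g$ with $2\le\dim\mathfrak g<\infty$ admits an indefinite metric carrying left-invariant harmonic spinors (for $n$ odd: for either choice of the spinor module $\Sigma$).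

**Theorem B.**

1. If $\mathfrak g$ is solvable, such a metric exists in every signature $(p,q)$ with $p+q=n$, $|p-q|\le 1$.
2. If $n\le5$, the conclusion of 1 holds for every Lie algebra.
3. If $\mathfrak g$ is semisimple with Killing form $B$, and $\mathfrak h$ is a real Cartan subalgebra, then $g=B|_{\mathfrak h^\perp}\oplus(-2B|_{\mathfrak h})$ has a space of left-invariant harmonic spinors of dimension $\ge 2^{\lfloor \mathrm{rk}/2\rfloor}$; if $\mathfrak h$ is chosen maximally noncompact, $g$ is indefinite.
4. "Indefinite" cannot be replaced by "definite": $\mathfrak{su}(2)$ and $\mathfrak{aff}(\mathbb R)$ admit no definite metric carrying left-invariant harmonic spinors.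

The problem is taken from Alejandro Gil-García, Giovanni Russo, "Left-invariant harmonic spinors on three-dimensional Lie groups", arXiv:2604.16681 (2026). It is stated together with the known result that every three-dimensional real Lie algebra admits a Lorentzian metric carrying left-invariant harmonic spinors, and it asks whether every Lie algebra admits an indefinite one. Theorem A says yes.

Let me unpack the words. A metric $g$ on $\mathfrak g$ induces a left-invariant pseudo-Riemannian metric on $G$. A left-invariant orthonormal frame trivialises the frame bundle, so $G$ carries the trivial spin structure, and this is the only one because $G$ is simply connected. Let $\mathrm{Cl}(\mathfrak g,g)$ be the Clifford algebra with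
$$X\cdot Y+Y\cdot X=-2g(X,Y),$$
and let $\Sigma$ be a complex irreducible module of $\mathrm{Cl}(\mathfrak g,g)\otimes\mathbb C$; it has dimension $2^{\lfloor n/2\rfloor}$. For $n$ even it is unique up to isomorphism, for $n$ odd there are two, and we fix one. In the trivialisation, a left-invariant spinor is a constant map $G\to\Sigma$, that is, an element $\psi\in\Sigma$.

Let $e_1,\dots,e_n$ be a $g$-orthonormal basis with $\varepsilon_i=g(e_i,e_i)\in\{\pm1\}$. The Levi-Civita connection on left-invariant fields is given by the Koszul formula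
$$2g(\nabla_XY,Z)=g([X,Y],Z)-g([Y,Z],X)+g([Z,X],Y),$$
the spin connection by $\nabla^S_X\psi=\frac12\sum_{j<k}\varepsilon_j\varepsilon_k\,g(\nabla_Xe_j,e_k)\,e_je_k\psi$, and the Dirac operator by $D\psi=\sum_i\varepsilon_i e_i\nabla^S_{e_i}\psi$.

**Definition.** A *left-invariant harmonic spinor* is a nonzero $\psi\in\Sigma$ with $D\psi=0$. The metric $g$ *carries left-invariant harmonic spinors* if such a $\psi$ exists.

So no analysis is involved. On left-invariant spinors $D$ is one linear operator on the finite-dimensional space $\Sigma$, and we must choose $g$ so that this operator is singular.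

We shall use the following textbook facts (Jacobson, *Lie Algebras*; Bourbaki, *Lie* Ch. I; Knapp, *Lie Groups Beyond an Introduction*). Let $\mathfrak r$ be the radical of $\mathfrak g$ and $N$ the nilradical, its largest nilpotent ideal.

- (F1) $[\mathfrak g,\mathfrak r]\subset N$; every derivation of $\mathfrak g$ maps $\mathfrak r$ into $N$; $\mathrm{ad}_{\mathfrak g}x$ is nilpotent for $x\in N$.
- (F2) Levi and Cartan decompositions exist; derivations of semisimple algebras are inner. If $\mathfrak s=\mathfrak k\oplus\mathfrak p$ is a Cartan decomposition of a semisimple $\mathfrak s\neq0$, then $\mathfrak k\ne0$ (otherwise $[\mathfrak p,\mathfrak p]\subset\mathfrak k=0$), and by the unitary trick every $x\in\mathfrak k$ acts on every finite-dimensional $\mathfrak s$-module semisimply with purely imaginary eigenvalues.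
- (F3) Lie's theorem; irreducible real modules of solvable algebras have dimension $\le2$ (the real and imaginary parts of a complex common eigenvector span an invariant subspace).

Here "semisimple operator" means diagonalizable over $\mathbb C$. The form $g$ is extended complex-bilinearly to $\mathfrak g_{\mathbb C}$, and $\mathfrak g_{\mathbb C}$ acts on $\Sigma$.

## The Dirac operator is a 3-form plus a vector

Put
$$\tau(X)=\mathrm{tr}\,\mathrm{ad}X,\qquad \omega(X,Y,Z)=g([X,Y],Z)+g([Y,Z],X)+g([Z,X],Y).$$
The expression $\omega$ is alternating, so it is a 3-form; $\tau$ is a linear form that vanishes on $[\mathfrak g,\mathfrak g]$.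

**Lemma 1.** $D=\frac14\omega^\sharp-\frac12H$, where
$$\omega^\sharp=\sum_{i<j<k}\varepsilon_i\varepsilon_j\varepsilon_k\,\omega(e_i,e_j,e_k)\,e_ie_je_k,\qquad H=\sum_k\varepsilon_k\tau(e_k)e_k .$$

*Proof.* Write $\Gamma_{ijk}=g(\nabla_{e_i}e_j,e_k)$ and $c_{ijk}=g([e_i,e_j],e_k)$. The Koszul formula reads $2\Gamma_{ijk}=c_{ijk}-c_{jki}+c_{kij}$, and it shows that $\Gamma_{ijk}$ is skew in $j,k$. For $j\ne k$ the product $e_je_k$ is also skew, so the sum over $j<k$ is half the sum over all $j,k$:
$$D=\tfrac14\sum_{i,j,k}\varepsilon_i\varepsilon_j\varepsilon_k\,\Gamma_{ijk}\,e_ie_je_k. \tag{1}$$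

Distinct indices. Fix $i<j<k$. The three even permutations contribute $\Gamma_{ijk}+\Gamma_{jki}+\Gamma_{kij}$ times $e_ie_je_k$. An odd permutation such as $(j,i,k)$ contributes $\Gamma_{jik}e_je_ie_k=-\Gamma_{jik}e_ie_je_k=\Gamma_{jki}e_ie_je_k$, so the odd ones contribute the same sum again. The coefficient is $2(\Gamma_{ijk}+\Gamma_{jki}+\Gamma_{kij})$. In this cyclic sum each of $c_{ijk},c_{jki},c_{kij}$ appears with total coefficient $1-1+1=1$, so it equals $\omega(e_i,e_j,e_k)$. This gives $\frac14\omega^\sharp$.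

Repeated indices. Since $\Gamma_{ijj}=0$, only $i=j\neq k$ and $i=k\neq j$ matter. For $i=j$ the term is $\varepsilon_k\Gamma_{iik}e_i^2e_k=-\varepsilon_i\varepsilon_k\Gamma_{iik}e_k$. For $i=k$ it is $\varepsilon_j\Gamma_{iji}\,e_ie_je_i=\varepsilon_i\varepsilon_j\Gamma_{iji}e_j=-\varepsilon_i\varepsilon_j\Gamma_{iij}e_j$. Together they give $-\frac12\sum_k\varepsilon_k\big(\sum_i\varepsilon_i\Gamma_{iik}\big)e_k$. Finally $2\Gamma_{iik}=0-c_{iki}+c_{kii}=2c_{kii}$, so $\sum_i\varepsilon_i\Gamma_{iik}=\sum_i\varepsilon_ig([e_k,e_i],e_i)=\tau(e_k)$. $\square$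

Two consequences are worth having on the board. First, $H$ is the $g$-dual of $\tau$, so $D=\frac14\omega^\sharp$ when $\mathfrak g$ is unimodular ($\tau=0$). Second, the choice of $\Sigma$ never matters. For $n$ odd the product $e_1\cdots e_n$ is central and odd. Letting $X$ act as $-X$ turns $\Sigma$ into another irreducible module on which this central element has the opposite sign, hence into the other module. But $D$ is a sum of products of three vectors and of single vectors, so it changes to $-D$, and its kernel is unchanged. From now on we ignore the choice.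

We shall need bases of $\mathfrak g_{\mathbb C}$ that are far from orthonormal. For $a,b,c\in\mathfrak g_{\mathbb C}$ put
$$a\wedge b\wedge c:=abc+g(a,b)c-g(a,c)b+g(b,c)a. \tag{2}$$
This is trilinear and equals $abc$ for mutually orthogonal entries. It vanishes when two entries coincide: for $a=b$ use $aac=-g(a,a)c$; for $b=c$ use $abb=-g(b,b)a$; for $a=c$ use $aba=a(-ab-2g(a,b))=g(a,a)b-2g(a,b)a$. So it is alternating. The sum $\frac16\sum_{A,B,C}\omega(x_A,x_B,x_C)\,x^A\wedge x^B\wedge x^C$, where $(x^A)$ is the $g$-dual basis of $(x_A)$, is a full contraction and does not depend on the basis. For $x_i=e_i$, $x^i=\varepsilon_ie_i$ it is $\omega^\sharp$. Hence for every basis of $\mathfrak g_{\mathbb C}$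
$$\omega^\sharp=\sum_{A<B<C}\omega(x_A,x_B,x_C)\,x^A\wedge x^B\wedge x^C,\qquad H=\sum_A\tau(x_A)x^A. \tag{3}$$

## Dimensions two and three by hand

*The algebra $\mathfrak{aff}(\mathbb R)$: $[x,y]=y$.* There are no 3-forms in dimension two, so $D=-\frac12H$, with $\tau(x)=1$, $\tau(y)=0$, $H\neq0$, and $D^2=\frac14H^2=-\frac14g(H,H)$. If $g$ is definite, $D^2$ is a nonzero scalar and there is no harmonic spinor. If $H$ is null, $D^2=0$ and $D$ is singular. Since $H$ spans the line $y^\perp$, the vector $H$ is null exactly when $y$ is null, and then $H$ is a multiple of $y$. The harmonic spinors are those killed by the null ideal $\mathbb Ry$. Keep this picture in mind.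

*The Heisenberg algebra: $[x,y]=w$.* Here $\tau=0$ and $\omega(x,y,w)=g(w,w)$. Since $D$ is a multiple of the invertible element $e_1e_2e_3$, harmonic spinors exist exactly when the central vector $w$ is null.

*The algebra $\mathfrak{su}(2)$: $[X_1,X_2]=X_3$ cyclically.* Again $\tau=0$, and $\omega(X_1,X_2,X_3)=\sum_ig(X_i,X_i)$. For a definite $g$ this is nonzero, so $D$ is a nonzero multiple of $e_1e_2e_3$ and invertible. For $g=\mathrm{diag}(1,1,-2)$ it is zero and $D=0$.

*The algebra $\mathfrak{sl}(2,\mathbb R)$: $[h,e]=2e$, $[h,f]=-2f$, $[e,f]=h$.* Here $\tau=0$ and $\omega(h,e,f)=2g(e,f)+g(h,h)+2g(f,e)=4g(e,f)+g(h,h)$. With $g(e,f)=1$, $g(h,h)=-4$ and all other products zero, $D=0$.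

The computations for $\mathfrak{su}(2)$ and $\mathfrak{aff}(\mathbb R)$ prove Theorem B.4. The last two metrics have signature $(2,1)$ and $(1,2)$; passing to $-g$ keeps $\omega=0$ and gives the other signature in each case. A nonsolvable algebra of dimension three is its own Levi factor, hence $\mathfrak{su}(2)$ or $\mathfrak{sl}(2,\mathbb R)$. So Theorem A, in both signatures with $|p-q|=1$, is settled for nonsolvable algebras of dimension three.

## Spinors killed by an isotropic subspace

In $\mathfrak{aff}(\mathbb R)$ we found the harmonic spinors among those annihilated by a null vector. The next lemma does this for any isotropic subspace $V$ and tells us what $D$ becomes there.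

**Lemma 2.** Let $\mathfrak g_{\mathbb C}=V\oplus\mathcal E\oplus W$ with $V,W$ isotropic, $\mathcal E\perp V\oplus W$, and bases $v_i$ of $V$, $w^i$ of $W$ with $g(v_i,w^j)=\delta_i^j$. Put
$$\lambda(y)=\tfrac14\sum_i\omega(y,v_i,w^i)-\tfrac12\tau(y). \tag{4}$$
Assume $\omega(V,V,V)=\omega(V,V,\mathcal E)=\omega(V,\mathcal E,\mathcal E)=0$ and $\lambda|_V=0$. Then $\Sigma^V:=\{\psi\in\Sigma: V\psi=0\}$ has dimension $\dim\Sigma/2^{\dim V}>0$, it is preserved by $\mathcal E$ and by $D$, and
$$D|_{\Sigma^V}=\tfrac14\omega_{\mathcal E}+\lambda^\sharp_{\mathcal E}, \tag{5}$$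
where $\omega_{\mathcal E}$ is the Clifford action of $\omega|_{\mathcal E}$ and $\lambda^\sharp_{\mathcal E}\in\mathcal E$ is the $g$-dual of $\lambda|_{\mathcal E}$.

*Proof.* Size of $\Sigma^V$. We have $v_1^2=0$ and $v_1w^1+w^1v_1=-2$. If $v_1\psi=0$, then $\psi=-\frac12v_1w^1\psi$, so $\ker v_1=\mathrm{im}\,v_1$ has half the dimension of $\Sigma$. The elements $v_i,w^i$ $(i\ge2)$ and $\mathcal E$ are orthogonal to $v_1$, so they anticommute with it and preserve $\ker v_1$. Repeat with $v_2,w^2$ on $\ker v_1$, and so on. This gives the dimension and the invariance under $\mathcal E$.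

Computation of $D$. Let $f_a$ be an orthogonal basis of $\mathcal E$ with $g(f_a,f_a)=\varepsilon_a=\pm1$. The basis dual to $(v_i,f_a,w^i)$ is $(w^i,\varepsilon_af_a,v_i)$. Let $\psi\in\Sigma^V$ and sort the terms of (3) by the type of the arguments of $\omega$.

- Types $VVV$, $VV\mathcal E$, $V\mathcal E\mathcal E$ have coefficient $0$ by hypothesis.
- Type $\mathcal E\mathcal E\mathcal E$ gives $\omega_{\mathcal E}\psi=\sum_{a<b<c}\varepsilon_a\varepsilon_b\varepsilon_c\,\omega(f_a,f_b,f_c)f_af_bf_c\psi$.
- Type $VVW$: by (2), $w^i\wedge w^j\wedge v_k\,\psi=(-\delta_{ik}w^j+\delta_{jk}w^i)\psi$. Therefore $\frac12\sum_{i,j,k}\omega(v_i,v_j,w^k)\,w^i\wedge w^j\wedge v_k\psi=\sum_j\big(\sum_i\omega(v_j,v_i,w^i)\big)w^j\psi$, since the two halves are equal by skew-symmetry.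
- Type $\mathcal EVW$: $f_a\wedge w^i\wedge v_k\,\psi=\delta_{ik}f_a\psi$, so we get $\sum_a\varepsilon_a\big(\sum_i\omega(f_a,v_i,w^i)\big)f_a\psi$.
- Types $VWW$, $\mathcal EWW$, $\mathcal E\mathcal EW$, $WWW$ produce $w\wedge v\wedge v'$, $f\wedge v\wedge v'$, $f\wedge f'\wedge v$, $v\wedge v'\wedge v''$ with $v,v',v''\in V$. In (2) every surviving term ends with an element of $V$ acting on $\psi$ (the only other one, $g(v,v')w$ or $g(v,v')f$, has coefficient $0$). All are zero.
- $H\psi=\sum_i\tau(v_i)w^i\psi+\sum_a\varepsilon_a\tau(f_a)f_a\psi$, since the terms $\tau(w^i)v_i$ kill $\psi$.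

Altogether $D\psi=\frac14\omega_{\mathcal E}\psi+\sum_j\lambda(v_j)w^j\psi+\sum_a\varepsilon_a\lambda(f_a)f_a\psi$, and $\lambda|_V=0$. What remains lies in the algebra generated by $\mathcal E$, so it preserves $\Sigma^V$. $\square$

To use (5) we must compute $\lambda$. Put $u_0=\sum_i[v_i,w^i]$. From the definition of $\omega$,
$$\sum_i\omega(y,v_i,w^i)=\sum_ig([y,v_i],w^i)+g(u_0,y)-\sum_ig([y,w^i],v_i).$$
If $\mathrm{ad}\,y$ preserves $V$, the first sum is $\mathrm{tr}_V(\mathrm{ad}y)$. If $\mathrm{ad}\,y$ preserves $V^\perp=V\oplus\mathcal E$, the classes of the $w^i$ are a basis of $\mathfrak g_{\mathbb C}/V^\perp$ with coordinate functions $g(\cdot,v_i)$, so the last sum is the trace on this quotient. Hence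
$$\sum_i\omega(y,v_i,w^i)=\mathrm{tr}_V(\mathrm{ad}y)-\mathrm{tr}_{\mathfrak g_{\mathbb C}/V^\perp}(\mathrm{ad}y)+g(u_0,y)\quad\text{if }\mathrm{ad}\,y\text{ preserves }V\text{ and }V^\perp. \tag{6}$$

## Semisimple algebras: the Killing form rescaled on a Cartan subalgebra

This section proves Theorem B.3 and is the first real use of Lemma 2. Let $\mathfrak g$ be semisimple, $\mathfrak h$ a real Cartan subalgebra, $\Phi^+$ a positive system for $(\mathfrak g_{\mathbb C},\mathfrak h_{\mathbb C})$. Take
$$V=\bigoplus_{\beta>0}\mathfrak g_\beta,\qquad W=\bigoplus_{\beta>0}\mathfrak g_{-\beta},\qquad \mathcal E=\mathfrak h_{\mathbb C},\qquad g=B|_{\mathfrak h^\perp}\oplus(-2B|_{\mathfrak h}).$$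

The form $g$ is $\mathrm{ad}\,\mathfrak h$-invariant: $B$ is, and $\mathfrak h$ acts by zero on itself. So $g$ pairs a weight space of $\mathfrak h$ only with that of the opposite weight, and $\omega$ vanishes on weight vectors whose weights do not add up to zero. A sum of positive roots and zeros with at least one root is never zero, so the three conditions on $\omega$ in Lemma 2 hold. In $\lambda(v)$, $v\in\mathfrak g_\beta$, the triple $(v,v_i,w^i)$ has total weight $\beta\ne0$, and $\tau=0$; so $\lambda|_V=0$. Also $\omega_{\mathcal E}=0$, as $\mathfrak h$ is abelian.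

It remains to compute $\lambda$ on $\mathfrak h$. Normalise $B(e_\beta,e_{-\beta})=1$ and put $2\rho=\sum_{\beta>0}\beta$. Then $u_0=\sum_{\beta>0}[e_\beta,e_{-\beta}]\in\mathfrak h_{\mathbb C}$ satisfies $B(u_0,h)=\sum_{\beta>0}\beta(h)=2\rho(h)$. By (6),
$$4\lambda(h)=2\rho(h)-(-2\rho(h))+g(u_0,h)=4\rho(h)-2\cdot 2\rho(h)=0 .$$
The factor $-2$ is exactly what makes this vanish. So $D=0$ on $\Sigma^V$, whose dimension is $2^{\lfloor n/2\rfloor-|\Phi^+|}=2^{\lfloor\mathrm{rk}/2\rfloor}$, because $n=2|\Phi^+|+\mathrm{rk}$.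

Indefiniteness. If $\mathfrak g$ is compact, $B$ is negative definite, so $g$ is negative on $\mathfrak h^\perp\ne0$ and positive on $\mathfrak h\neq0$. If $\mathfrak g$ is noncompact and $\mathfrak h=\mathfrak t_0\oplus\mathfrak a$ is maximally noncompact, with $0\ne\mathfrak a\subset\mathfrak p$ maximal abelian in $\mathfrak p$, take a restricted root space $\mathfrak g_\kappa$, $\kappa\neq0$. Since $\mathfrak h$ lies in the centralizer of $\mathfrak a$, invariance of $B$ gives $B(\mathfrak h,\mathfrak g_\kappa)=0$ and $B(\mathfrak g_\kappa,\mathfrak g_\kappa)=0$. So $g$ has nonzero null vectors and is indefinite. This proves B.3. $\square$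

## Solvable algebras: isotropic ideals of half the dimension

For solvable algebras the example of $\mathfrak{aff}(\mathbb R)$ suggests making an ideal of about half the dimension isotropic. The following lemma collects what any isotropic ideal inside the nilradical gives; $\mathfrak g$ need not be solvable in it.

**Lemma 3.** Let $P\subset N$ be an ideal of $\mathfrak g$, let $\mathfrak g=P\oplus K\oplus W$ with $[K,K]\subset P\oplus K$, and let $g$ be a metric with $P,W$ isotropic and in duality, and $K\perp P\oplus W$. Then Lemma 2 applies with $V=P_{\mathbb C}$, $\mathcal E=K_{\mathbb C}$ and $W_{\mathbb C}$. For $y\in K$,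
$$\lambda(y)=\tfrac14\big(\mathrm{tr}_P-\mathrm{tr}_{\mathfrak g/P^\perp}\big)(\mathrm{ad}y)-\tfrac12\tau(y),$$
and $\lambda(y)=0$ if $y\in K\cap N$.

*Proof.* Note $P^\perp=P\oplus K$. In $\omega(P,P,P)$ and $\omega(P,P,K)$ all brackets lie in $P$, which is orthogonal to $P\oplus K$. In $\omega(P,K,K)$ we meet $[P,K]\subset P\perp K$ and $[K,K]\subset P\oplus K\perp P$. So the conditions on $\omega$ hold. For $y\in P\oplus K$ the operator $\mathrm{ad}\,y$ preserves $P$ and $P^\perp$, so (6) applies; and $u_0=\sum[v_i,w^i]\in P$ is orthogonal to $y$. This is the formula for $\lambda$. If $y\in N$, then $\mathrm{ad}\,y$ is nilpotent and all traces vanish. In particular $\lambda|_P=0$. $\square$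

Let now $\mathfrak g$ be solvable, $n=2d$ or $n=2d+1$, so $d\ge1$.

**Step 1 (there is enough room in the nilradical: $\dim N\ge n/2$).** Let $\lambda_1,\dots,\lambda_k$, $k=\dim N$, be the weights of $\mathfrak g_{\mathbb C}$ on $N_{\mathbb C}$ given by Lie's theorem, and $\mathcal K=\bigcap_i\ker\lambda_i$. Weights vanish on $[\mathfrak g_{\mathbb C},\mathfrak g_{\mathbb C}]$, so $\mathcal K$ contains it and is an ideal. For $x\in \mathcal K$, $\mathrm{ad}\,x$ is nilpotent on $N_{\mathbb C}$ and maps $\mathfrak g_{\mathbb C}$ into $N_{\mathbb C}$ by (F1), so it is nilpotent. By Engel's theorem $\mathcal K$ is a nilpotent ideal. The nilradical of $\mathfrak g_{\mathbb C}$ is stable under conjugation, so it is the complexification of a nilpotent ideal of $\mathfrak g$, hence equal to $N_{\mathbb C}$. Thus $\mathcal K\subset N_{\mathbb C}$ and $\dim\mathfrak g/N\le\dim\mathfrak g_{\mathbb C}/\mathcal K\le k=\dim N$.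

So $\dim N\ge d$ if $n=2d$, and $\dim N\ge d+1$ if $n=2d+1$. By (F3) there is a chain $0=F_0\subset F_1\subset\dots\subset F_l=N$ of ideals of $\mathfrak g$ with irreducible quotients of dimension $1$ or $2$.

**Step 2 (the easy case: some $F_i=:P$ has dimension $d$).** If $n=2d$, take any complement $W$ and $K=0$. By Lemma 3 and (5), $D=0$ on $\Sigma^V$. If $n=2d+1$, choose $z\in N\setminus P$, put $K=\mathbb Rz$ with $g(z,z)=\pm1$, and let $W$ be a complement of $P\oplus\mathbb Rz$. Then $\omega_{K}=0$ because $\dim K=1$, and $\lambda(z)=0$ because $z\in N$. Again $D=0$ on $\Sigma^V$.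

This is what one would try first. It stops exactly when the chain jumps over dimension $d$. The smallest instance is $\mathbb Rz\ltimes\mathbb R^2$ with $z$ acting on $\mathbb R^2$ by
$$\begin{pmatrix}a&-b\\ b&a\end{pmatrix},\qquad b\ne0.$$
Here $n=3$, $d=1$, and there is no one-dimensional ideal at all: a spanning vector $cz+v$ with $c\neq0$ would have nonzero brackets in $\mathbb R^2$, and one with $c=0$ would be a real eigenvector of $z$. The way past this is to give up half-dimensionality. We let $K$ contain the two-dimensional quotient, give it a Lorentzian form, and use the shape of that form as a free parameter.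

**Step 3 (the chain jumps over $d$).** Assume no $F_i$ has dimension $d$. As $0<d\le\dim N$, there is $i$ such that $P:=F_i$ and $Q:=F_{i+1}$ have dimensions $d-1$ and $d+1$. The module $Q/P$ is irreducible of dimension $2$. The subspace of $Q/P$ killed by $N$ is nonzero by Engel and $\mathfrak g$-invariant because $N$ is an ideal; so $N$ acts trivially on $Q/P$, i.e. $[N,Q]\subset P$. Let $L$ be a complement of $P$ in $Q$.

*$n=2d$.* Let $K=L$ with a Lorentzian form, and $W$ a complement of $Q$, of dimension $d-1$. Then $[L,L]\subset Q=P\oplus L$ and Lemma 3 applies. As $L\subset N$, $\lambda|_L=0$; as $\dim L=2$, $\omega_{K}=0$. So $D=0$ on $\Sigma^V$.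

*$n=2d+1$.* By Lie's theorem $\mathfrak g_{\mathbb C}$ has a common eigenvector in $(Q/P)_{\mathbb C}$ with some weight $\chi$. If $\chi$ were real on $\mathfrak g$, the corresponding eigenspace would be conjugation-stable and contain a real vector, against irreducibility. So some $z\in\mathfrak g$ has nonreal $\chi(z)$, and acts on $Q/P$ with eigenvalues $a\pm ib$, $b\ne0$. Since $N$ acts trivially, $z\notin N\supset Q$. Put $K=L\oplus\mathbb Rz$ with $z\perp L$, $g(z,z)=\varepsilon=\pm1$, and $L$ Lorentzian, to be chosen; let $W$ be a complement of $Q\oplus\mathbb Rz$, of dimension $d-1$. Since $[K,K]\subset Q=P\oplus L$, Lemma 3 applies: $\lambda|_L=0$, and $\xi:=\lambda(z)$ is a real number that does not depend on $g|_L$.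

Let $e_1,e_2$ be an orthonormal basis of $L$ with $\varepsilon_1=1=-\varepsilon_2$ and put $\omega_0=\omega(e_1,e_2,z)$. In (5), $\omega_{\mathcal E}=-\varepsilon\omega_0\,e_1e_2z$ and $\lambda^\sharp_{\mathcal E}=\varepsilon\xi z$. Since $z$ commutes with $e_1e_2$,
$$D|_{\Sigma^V}=\varepsilon z\big(\xi-\tfrac14\omega_0\,e_1e_2\big),\qquad (e_1e_2)^2=-e_1^2e_2^2=1. \tag{7}$$
The invertible element $e_1$ anticommutes with $e_1e_2$, so it exchanges the $\pm1$-eigenspaces of $e_1e_2$ on $\Sigma^V$, and both eigenvalues occur. Hence $D|_{\Sigma^V}$ is singular as soon as $\omega_0=4\xi$.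

Let us reach this value. We have $[e_1,e_2]\in[N,Q]\subset P\perp z$. So, with $M$ the action of $z$ on $L\cong Q/P$, $\omega_0=g(Me_1,e_2)-g(Me_2,e_1)$. Choose a basis of $L$ with $Mf_1=af_1+bf_2$, $Mf_2=af_2-bf_1$, and declare $e_1=f_1$, $e_2=kf_2$ orthonormal, $k>0$. Then $Me_1=ae_1+\frac bk e_2$ and $Me_2=ae_2-bk\,e_1$, so
$$\omega_0=-\tfrac bk+bk=b\big(k-\tfrac1k\big),$$
which takes every real value for $k\in(0,\infty)$. Choose $k$ with $\omega_0=4\xi$.

In all cases the signature is $(d,d)$ for $n=2d$, and $(d+1,d)$ or $(d,d+1)$ at will for $n=2d+1$, by the sign of $g(z,z)$. This proves Theorem A for solvable algebras and Theorem B.1. $\square$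

*Example.* For $\mathbb Rz\ltimes\mathbb R^2$ as above we have $P=W=0$, so $\xi=-\frac12\tau(z)=-a$, and we need $b(k-1/k)=-4a$. For $a=0$ the choice is $k=1$.

## What goes wrong for semidirect products

Let $\mathfrak g$ be nonsolvable. The two constructions so far suggest taking a Cartan subalgebra $\mathfrak h$ of a Levi factor, an $\mathrm{ad}\,\mathfrak h$-invariant metric, the B.3 metric on the Levi factor, and something similar on the radical. Two examples show where this breaks.

*First example: $\mathfrak{sl}(2,\mathbb R)\ltimes\mathbb R^2$.* Let $v_\pm\in\mathbb R^2$ have $h$-weights $\pm1$. Put $g(e,f)=a$, $g(v_+,v_-)=1$, $g(h,h)=-ca$ with $a,c\ne0$, other products $0$. The algebra is perfect, so $\tau=0$, and $g$ is $\mathrm{ad}\,h$-invariant. Take $V=\langle e,v_+\rangle$, $W=\langle f,v_-\rangle$, $\mathcal E=\langle h\rangle$, complexified. The $h$-weights on $V$ are positive, so the hypotheses of Lemma 2 follow as for B.3. With the dual bases $(e,v_+)$, $(a^{-1}f,v_-)$ we get $u_0=a^{-1}h$, and by (6)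
$$4\lambda(h)=3-(-3)+a^{-1}g(h,h)=6-c. \tag{8}$$
On $\mathfrak{sl}(2,\mathbb R)$ alone the right value was $c=4$. Here $c=4$ gives $\lambda(h)=\frac12$ and $D|_{\Sigma^V}=\frac{\lambda(h)}{g(h,h)}h$, which is invertible as $h^2=-g(h,h)\ne0$. The radical contributes to the traces and spoils the harmonic spinors of the Levi factor. With $c=6$ they come back. So the metric on the Levi factor must be retuned to the radical.

*Second example: $\mathfrak{sl}(3,\mathbb R)\ltimes\mathbb R^3$.* Let $\mathfrak h$ be the diagonal matrices and $\epsilon_1,\epsilon_2,\epsilon_3$ the coordinate weights, $\epsilon_1+\epsilon_2+\epsilon_3=0$. The weights on $\mathfrak g$ are $0$, $\epsilon_i-\epsilon_j$, $\epsilon_i$. An $\mathrm{ad}\,\mathfrak h$-invariant nondegenerate form pairs each weight with its negative, but $-\epsilon_1$ is not a weight. So there is no $\mathrm{ad}\,\mathfrak h$-invariant metric at all.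

The second obstruction tells us which torus to use. If a torus acts by real operators with purely imaginary eigenvalues, complex conjugation exchanges the weights $\mu$ and $-\mu$, so invariant metrics always exist. So we use a compact torus. The price is that its zero weight space $E$ may be larger than the torus, and we cannot hope for $\lambda|_E=0$. Instead we keep one direction $x\in E$ coming from the Levi factor, and vary its length $A=g(x,x)$ until $D^2$ acquires a kernel. From here to the end of the three cases below, $\mathfrak g$ is nonsolvable with $\dim\mathfrak g>3$.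

## A maximal compact torus and its fixed subalgebra

**Definition.** A *compact torus* in $\mathrm{Der}(\mathfrak g)$ is an abelian subalgebra all of whose elements are semisimple with purely imaginary eigenvalues.

For instance, in $\mathfrak{sl}(2,\mathbb R)$ the element $x=e-f$ spans $\mathfrak{so}(2)$, and $\mathbb R\,\mathrm{ad}\,x$ is a compact torus: with $k=e+f$ one has $[x,h]=-2k$, $[x,k]=2h$, so $\mathrm{ad}\,x$ has eigenvalues $0,\pm2i$. In contrast, $\mathbb R\,\mathrm{ad}\,h$ is not a compact torus.

**Step 1 (fix the torus).** Let $\mathfrak s\ne0$ be a Levi subalgebra, $\mathfrak s=\mathfrak k\oplus\mathfrak p$ a Cartan decomposition, $\mathfrak t\subset\mathfrak k$ maximal abelian; $\mathfrak t\ne0$. By (F2), applied to the $\mathfrak s$-module $\mathfrak g$, $\mathrm{ad}_{\mathfrak g}\mathfrak t$ is a compact torus. Let $T\supset\mathrm{ad}_{\mathfrak g}\mathfrak t$ be a compact torus of maximal dimension among those containing $\mathrm{ad}_{\mathfrak g}\mathfrak t$. Decompose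
$$\mathfrak g_{\mathbb C}=\bigoplus_{\mu\in T^*}\mathfrak g_\mu,\qquad \delta\in T\text{ acts on }\mathfrak g_\mu\text{ by }i\mu(\delta).$$
Since $T$ consists of real derivations, $[\mathfrak g_\mu,\mathfrak g_\nu]\subset\mathfrak g_{\mu+\nu}$ and $\overline{\mathfrak g_\mu}=\mathfrak g_{-\mu}$. Let $E=\mathfrak g^T$ be the fixed subalgebra, so $E_{\mathbb C}=\mathfrak g_0$, and let $U$ be the real form of $\bigoplus_{\mu\ne0}\mathfrak g_\mu$, so $\mathfrak g=U\oplus E$.

*Running example.* Let $\mathfrak g=\mathfrak{sl}(2,\mathbb R)\ltimes\mathbb R^2$, $\mathfrak t=\mathbb Rx$, $x=e-f$. Then $T=\mathbb R\,\mathrm{ad}\,x$. Indeed, a derivation is, modulo inner ones, zero on $\mathfrak{sl}(2,\mathbb R)$ by Whitehead's lemma, hence an $\mathfrak{sl}(2,\mathbb R)$-equivariant map, hence a scalar on $\mathbb R^2$. So a derivation is $\Delta=\mathrm{ad}\,w+c\,\mathrm{id}_{\mathbb R^2}$. If it commutes with $\mathrm{ad}\,x$, then $\mathrm{ad}(\Delta x)=0$, so $\Delta x=[w,x]=0$ as the centre is zero, and $w\in\mathbb Rx$. The eigenvalues on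 $\mathbb R^2$ then have real part $c$, so $c=0$. The values of the weights on $\mathrm{ad}\,x$ are $0,\pm1$ (on $\mathbb R^2$), $\pm2$, and $E=\mathbb Rx$.

**Step 2 ($E$ is solvable, with real eigenvalues).** We use maximality of $T$. For a derivation $\Delta$ of $\mathfrak g$ let $\Delta_{\mathrm{ell}}$ act on the generalized $\lambda$-eigenspace of $\Delta$ by $i\,\mathrm{Im}\lambda$. For example, on $\mathbb R^2$ viewed as an abelian algebra, if $\Delta$ has matrix rows $(a,-b)$ and $(b,a)$, then $\Delta_{\mathrm{ell}}$ has rows $(0,-b)$ and $(b,0)$. It is a real operator because the generalized eigenspaces of $\lambda$ and $\bar\lambda$ are conjugate. It is a derivation because the bracket of generalized eigenspaces for $\lambda,\lambda'$ lies in the one for $\lambda+\lambda'$. It is semisimple with imaginary eigenvalues, and it commutes with everything that commutes with $\Delta$.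

Let $e\in E$. For $\delta\in T$, $[\delta,\mathrm{ad}e]=\mathrm{ad}(\delta e)=0$, so $(\mathrm{ad}e)_{\mathrm{ell}}$ commutes with $T$, and $T+\mathbb R(\mathrm{ad}e)_{\mathrm{ell}}$ is a compact torus. By maximality $(\mathrm{ad}e)_{\mathrm{ell}}\in T$, hence it vanishes on $E$. This means that all eigenvalues of $\mathrm{ad}e|_E$ are real, for every $e\in E$.

Consequently $E$ is solvable. Otherwise a nonzero Levi subalgebra $\mathfrak l$ of $E$ would contain a nonzero element of the compact part of a Cartan decomposition; it acts on $\mathfrak l$ semisimply, with imaginary eigenvalues, and not as zero since $\mathfrak l$ has no centre. So it would have a nonzero imaginary eigenvalue on $E$.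

Finally, every nonzero ideal $I$ of $E$ contains a real vector $\ell\ne0$ with $[e,\ell]=\chi(e)\ell$ for all $e\in E$, with $\chi:E\to\mathbb R$ linear. Lie's theorem gives a common eigenvector in $I_{\mathbb C}$; its weight $\chi$ is real on $E$ by what we just proved, so its eigenspace in $I_{\mathbb C}$ is conjugation-stable and contains a nonzero real vector.

**Step 3 (the reductive quotient; lifting $\mathfrak t$ into $E$).** We need elements of $E$ that act as $\mathfrak t$ does and are central in $E$. Let $\mathfrak q=\mathfrak g/N$. By (F1), $\mathfrak c=\mathfrak r/N$ is central in $\mathfrak q$, so $\mathfrak q=\mathfrak q'\oplus\mathfrak c$, where $\mathfrak q'=[\mathfrak q,\mathfrak q]\cong\mathfrak s$ is the image of $\mathfrak s$. Let $\mathfrak q'=\mathfrak k'\oplus\mathfrak p'$ and $\mathfrak t'$ be the images, and $\theta$ the Cartan involution. Derivations preserve $N$, so $T$ acts on $\mathfrak q$; it preserves $\mathfrak q'$ and is zero on $\mathfrak c$, since derivations map $\mathfrak r$ into $N$. Hence $\mathfrak q_\mu=\mathfrak q'_\mu$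 for $\mu\ne0$.

*Claim: $T$ acts on $\mathfrak q'$ as $\mathrm{ad}\,\mathfrak t'$, and $\mathfrak q'^T=\mathfrak t'\oplus\mathfrak z_p$ with $\mathfrak z_p\subset\mathfrak p'$.* The image of $T$ contains $\mathrm{ad}\,\mathfrak t'$, as $T\supset\mathrm{ad}_{\mathfrak g}\mathfrak t$. Let $\delta\in T$ act as $\mathrm{ad}\,y$, $y\in\mathfrak q'$ (F2). It commutes with $\mathrm{ad}\,\mathfrak t'$ and $\mathfrak q'$ is centreless, so $y$ lies in the centralizer $\mathfrak z(\mathfrak t')$. This is $\theta$-stable, and $\mathfrak z(\mathfrak t')\cap\mathfrak k'=\mathfrak t'$ by maximality of $\mathfrak t$. So $y=y_t+y_p$ with $y_t\in\mathfrak t'$, $y_p\in\mathfrak z_p:=\mathfrak z(\mathfrak t')\cap\mathfrak p'$. The operators $\mathrm{ad}\,y_t$ (imaginary eigenvalues) and $\mathrm{ad}\,y_p$ (real eigenvalues) are semisimple and commute, and their sum $\mathrm{ad}\,y$ has imaginary eigenvalues. On a joint eigenbasis we read off $\mathrm{ad}\,y_p=0$, so $y_p=0$. Therefore $T$ acts as $\mathrm{ad}\,\mathfrak t'$ and $\mathfrak q'^T=\mathfrak z(\mathfrak t')=\mathfrak t'\oplus\mathfrak z_p$.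

A weight $\mu$ with $\mathfrak q'_\mu\ne0$ therefore factors through $T\to\mathfrak t'$, and we write $\mu(e)$ for $e\in\mathfrak t'$: $\mathrm{ad}\,e$ acts on $\mathfrak q'_\mu$ by $i\mu(e)$.

*Lifts.* For $y\in\mathfrak t'$ let $x^0\in\mathfrak t$ be its preimage. For $\delta\in T$ we have $0=[\delta,\mathrm{ad}x^0]=\mathrm{ad}(\delta x^0)$, so $\delta x^0$ is central. The centre of $\mathfrak g_{\mathbb C}$ is $T$-invariant, so it contains every weight component $i\nu(\delta)x^0_\nu$ of $\delta x^0$; choosing $\delta$ with $\nu(\delta)\neq0$ we see that the components of $x^0$ of weight $\nu\ne0$ are central. Let $x_y\in E$ be the component of weight zero. Then: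

- $\mathrm{ad}\,x_y=\mathrm{ad}\,x^0\in T$;
- $x_y$ maps to $y$ in $\mathfrak q$, because the centre of $\mathfrak g$ lies in $N$;
- $x_y$ depends linearly on $y$;
- $x_y$ is central in $E$, because $\mathrm{ad}\,x_y\in T$ kills $E$.

**Step 4 (positive weights and the functional $\alpha$).** This step defines the isotropic space and isolates the imaginary part of $\lambda$. Fix $0\ne y_1\in\mathfrak t'$ and put $x:=x_{y_1}$; then $\mathrm{ad}\,x\ne0$, as it is nonzero on $\mathfrak q'$. Choose $\delta_0\in T$ so close to $\mathrm{ad}\,x$ that $\mu(\delta_0)\ne0$ for all nonzero weights $\mu$, and $\mu(\delta_0)$ has the sign of $\mu(\mathrm{ad}x)$ whenever the latter is nonzero. This is possible since there are finitely many weights. Write $\mu>0$ if $\mu(\delta_0)>0$, and put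
$$V=\bigoplus_{\mu>0}\mathfrak g_\mu,\qquad U_{\mathbb C}=V\oplus\overline V,\qquad \alpha(e)=2\,\mathrm{Im}\,\mathrm{tr}(\mathrm{ad}e|_V)\quad(e\in E).$$
Then
$$\alpha(x)=2\sum_{\mu>0}\dim\mathfrak g_\mu\;\mu(\mathrm{ad}x)>0,\qquad \alpha|_{[E,E]}=0,\qquad \alpha|_{N\cap E}=0. \tag{9}$$
Indeed all terms in the sum are $\ge0$ by the choice of $\delta_0$, and one is positive because $\mathrm{ad}\,x\ne0$; traces of commutators and of nilpotent operators vanish.

*Running example.* $\alpha(x)=2(1+2)=6$.

## An invariant metric with adjustable signs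

**Step 5 (the metric on $U$, chosen so that the bracket sum has a positive $x$-component).** By (F1), $T$ maps $\mathfrak r$ into $N$, so vectors of $\mathfrak r_{\mathbb C}$ of nonzero weight lie in $N_{\mathbb C}$; thus $U\cap\mathfrak r=U\cap N=:U_N$. Let $U_s$ be a $T$-invariant complement of $U_N$ in $U$: for each $\mu>0$ choose a complement in $\mathfrak g_\mu$, and take conjugates in $\mathfrak g_{-\mu}$. It maps isomorphically onto the real form of $\bigoplus_{\mu\ne0}\mathfrak q'_\mu$. Let $B$ be the Killing form of $\mathfrak q'$. It is $T$-invariant and pairs $\mathfrak q'_\mu$ with $\mathfrak q'_{-\mu}$ nondegenerately. For real numbers $c_\mu=c_{-\mu}\ne0$ define $g_U$ as follows: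

- $U_s\perp U_N$;
- $g_U$ on $U_N$ is a $T$-invariant positive definite inner product (identify $U_N$ with $\bigoplus_{\mu>0}(U_N)_\mu$ by $v\mapsto v+\bar v$ and take the real part of a Hermitian product on each summand, where $T$ acts by imaginary scalars);
- for $v,w\in(U_s)_{\mathbb C}$ of weights $\mu,-\mu$, $g_U(v,w)=c_\mu B(v,w)$ (images in $\mathfrak q'$), and other pairs of weights are orthogonal.

This is real, symmetric, $T$-invariant and nondegenerate. In particular $V$ and $\overline V$ are isotropic and in duality. Take weight bases $v_i$ of $V$ and the dual bases $w^i$ of $\overline V$, and $u_0=\sum_i[v_i,w^i]\in\mathfrak g_0$, which does not depend on the basis. The $\overline{w^i}$ form a basis of $V$ with dual basis $\overline{v_i}$, so $u_0=\sum_i[\overline{w^i},\overline{v_i}]=-\overline{u_0}$. Hence $u_1:=-iu_0\in E$ is real. Splitting the sum by weights, and using that the $g_U$-dual basis on $(U_s)_\mu$ is $c_\mu^{-1}$ times the $B$-dual one, we get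
$$u_1=\sum_{\mu>0,\ \mathfrak q'_\mu\neq0}c_\mu^{-1}u_\mu+u^N,\qquad u^N\in N\cap E, \tag{10}$$
where $u_\mu=-i\sum[v_i,w^i]$ runs over a basis of $(U_s)_\mu$ and its $B$-dual basis in $(U_s)_{-\mu}$. The same conjugation argument shows $u_\mu\in E$ and that $u^N$ is real.

*The image $y_\mu$ of $u_\mu$ in $\mathfrak q$ lies in $\mathfrak t'$, and the $y_\mu$ span $\mathfrak t'$.* Clearly $y_\mu\in\mathfrak q'^T$. For $e\in\mathfrak q'^T$, invariance gives $B([v,w],e)=B(w,[e,v])$, hence
$$B(y_\mu,e)=-i\,\mathrm{tr}(\mathrm{ad}e|_{\mathfrak q'_\mu}). \tag{11}$$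
If $e\in\mathfrak z_p$: $\theta$ fixes $\mathfrak t'$, so it preserves $\mathfrak q'_\mu$, and it conjugates $\mathrm{ad}\,e$ into $-\mathrm{ad}\,e$; the trace is zero. Since $B(\mathfrak t',\mathfrak z_p)=0$ and $B$ is definite on $\mathfrak z_p$, the $\mathfrak z_p$-component of $y_\mu$ vanishes. If $e\in\mathfrak t'$: (11) gives $B(y_\mu,e)=\dim\mathfrak q'_\mu\cdot\mu(e)$. The weights $\mu>0$ with $\mathfrak q'_\mu\ne0$ span $\mathfrak t'^*$, because an $e\in\mathfrak t'$ killed by all of them would be central in $\mathfrak q'$. As $B$ is definite on $\mathfrak t'$, the $y_\mu$ span $\mathfrak t'$.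

*Choice of the $c_\mu$.* The element $u_\mu-x_{y_\mu}\in E$ maps to $0$ in $\mathfrak q$, so it lies in $N\cap E$, and $\alpha(u_\mu)=\alpha(x_{y_\mu})$ by (9). The linear functional $y\mapsto\alpha(x_y)$ on $\mathfrak t'$ is nonzero at $y_1$, and the $y_\mu$ span, so some $\alpha(x_{y_\mu})\ne0$. Let $c_\mu$ be the sign of $\alpha(x_{y_\mu})$, or $1$ if this is zero. Then $\alpha(u_1)=\sum_\mu c_\mu^{-1}\alpha(x_{y_\mu})>0$. We fix these $c_\mu$.

*What we have gained.* Put $E'=\ker\alpha$. Then $E=\mathbb Rx\oplus E'$, $[E,E]\subset E'$, $x$ is central in $E$, and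
$$u_1=u_x\,x+u',\qquad u'\in E',\qquad u_x=\alpha(u_1)/\alpha(x)>0. \tag{12}$$
Moreover $\tau(x)=0$, since $\mathrm{ad}\,x$ is real with imaginary spectrum; $\tau(u_1)=0$, since $u_0\in[\mathfrak g_{\mathbb C},\mathfrak g_{\mathbb C}]$; so $\tau(u')=0$. Finally, suppose $[e,\ell]=\chi(e)\ell$ for all $e\in E$ and some $0\ne\ell\in E$. Then $\chi(x_y)=0$ because $x_y$ is central in $E$, and $\chi|_{N\cap E}=0$ by nilpotency. By (10) and $u_\mu-x_{y_\mu}\in N\cap E$ we get $\chi(u_1)=0$, hence
$$\tau(u')=0,\qquad\chi(u')=0. \tag{13}$$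

*Running example.* The vector $v=h+ik$ satisfies $[x,v]=2iv$. We have $B(h,h)=B(k,k)=8$, $B(x,x)=-8$, so $B(v,\bar v)=16$ and the dual vector is $\bar v/16$. As $[h,k]=2x$, $[v,\bar v]=-2i[h,k]=-4ix$, and $u_\mu=-i\cdot(-4ix)/16=-\frac14x$. This agrees with (11): $B(-\frac14x,x)=2=\mu(x)$. Since $\alpha(u_\mu)<0$ we must take $c_\mu=-1$. As $\mathbb R^2$ is abelian, $u^N=0$. So $u_1=\frac14x$, $u_x=\frac14$, $E'=0$. With the Killing form itself ($c_\mu=1$) the sign would have been wrong; this is why the $c_\mu$ are there.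

## Tuning the length of one vector

**Step 6 (the reduced operator).** Let $g=g_U\oplus g_E$ with $U\perp E$, and $g_E$ any metric on $E$ with $x\perp E'$ and $g(x,x)=A\ne0$. The vectors $u_1,u'$ and the number $u_x$ depend only on $g_U$. The metric $g$ is $T$-invariant, so $\omega(\mathfrak g_\mu,\mathfrak g_\nu,\mathfrak g_\rho)=0$ unless $\mu+\nu+\rho=0$. Also $\tau(\mathfrak g_\mu)=0$ for $\mu\ne0$, because $i\mu(\delta)\tau(X)=\mathrm{tr}\,\mathrm{ad}(\delta X)=\mathrm{tr}[\delta,\mathrm{ad}X]=0$ for $X\in\mathfrak g_\mu$. All weights of $V$ are positive, so the hypotheses of Lemma 2 hold for $(V,E_{\mathbb C},\overline V)$. For $e\in E$, $\mathrm{ad}\,e$ preserves $V$ and $\overline V$, and $\mathrm{tr}_{\overline V}(\mathrm{ad}e)$ is the conjugate of $\mathrm{tr}_V(\mathrm{ad}e)$. With $u_0=iu_1$, formula (6) gives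
$$\lambda(e)=\tfrac i4\big(\alpha(e)+g(u_1,e)\big)-\tfrac12\tau(e),\qquad \lambda(x)=\tfrac i4\big(\alpha(x)+Au_x\big). \tag{14}$$
Since $x$ is central in $E$ and $[E,E]\subset E'\perp x$,
$$\omega(x,e,e')=g([e,e'],x)=0\qquad(e,e'\in E). \tag{15}$$
Put
$$f(A)=\frac{(\alpha(x)+Au_x)^2}{A}.$$
As $\alpha(x),u_x>0$, $f$ is continuous on $[-\alpha(x)/u_x,0)$, vanishes at the left end and tends to $-\infty$ as $A\to0^-$. So for each $s\ge0$ there is $A<0$ with $f(A)=-16s$. This is why we needed $u_x>0$.

**Lemma 4.** Keep $g_U$ and $g|_{E'}$ fixed and let only $A<0$ vary. Suppose that for every $A<0$ Lemma 2 applies to a decomposition $V'\oplus(K\oplus\mathbb Rx)_{\mathbb C}\oplus W'$, where $V',W'\subset(U\oplus E')_{\mathbb C}$ and $K\subset E'$ do not depend on $A$, $K$ is positive definite, and the corresponding functional $\lambda'$ satisfies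
$$\lambda'(x)=\tfrac i4(\alpha(x)+Au_x),\qquad \lambda'(e)=\tfrac i4g(v,e)\quad(e\in K)$$
for a vector $v\in K$ independent of $A$. Then $D$ is singular on $\Sigma^{V'}$ for a suitable $A<0$.

*Proof.* By (5) and (15), on $\Sigma^{V'}$
$$D=\mathcal B+\frac{\lambda'(x)}A\,x,\qquad \mathcal B=\tfrac14\omega_K+\tfrac i4v .$$
The element $\mathcal B$ is a sum of products of one or three vectors orthogonal to $x$, so it anticommutes with $x$. As $x^2=-A$ and $\lambda'(x)^2=-\frac1{16}(\alpha(x)+Au_x)^2$,
$$D^2|_{\Sigma^{V'}}=\mathcal B^2-\frac{\lambda'(x)^2}A=\mathcal B^2+\tfrac1{16}f(A). \tag{16}$$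

*$\mathcal B$ is Hermitian.* Let $f_a$ be an orthonormal basis of $K$. The $f_a$ generate a finite group of operators on $\Sigma^{V'}$; choose a Hermitian product invariant under it. Each $f_a$ is unitary with $f_a^2=-1$, so $f_a^*=-f_a$. For distinct indices $(f_af_bf_c)^*=-f_cf_bf_a=f_af_bf_c$, and $(if_a)^*=if_a$. The coefficients of $\omega_K$ and $v$ are real, so $\mathcal B^*=\mathcal B$, and the eigenvalues of $\mathcal B^2$ are real and $\ge0$.

*The spectrum of $\mathcal B^2$ does not depend on $A<0$.* Write $g_A$ for the metric and let $\rho$ be the action of $\mathrm{Cl}(\mathfrak g,g_{-1})\otimes\mathbb C$ on $\Sigma$. Let $\varphi_A$ be the identity on $U\oplus E'$ and $\varphi_Ax=\sqrt{|A|}\,x$. Then $g_{-1}(\varphi_AX,\varphi_AY)=g_A(X,Y)$, so $\rho_A=\rho\circ\varphi_A$ makes the same space $\Sigma$ an irreducible module for $g_A$; which of the irreducible modules it is does not matter, as we saw after Lemma 1. The actions $\rho_A$ agree on $(U\oplus E')_{\mathbb C}$, which contains $V'$ and $K$. The form $\omega|_K$ does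 not depend on $A$ because $[E',E']\subset E'$ and $g|_{E'}$ is fixed. So $\Sigma^{V'}$ and $\mathcal B|_{\Sigma^{V'}}$ are the same for all $A<0$.

Now let $s\ge0$ be an eigenvalue of $\mathcal B^2$ on $\Sigma^{V'}\ne0$ and choose $A<0$ with $f(A)=-16s$. By (16), $D^2$ is singular on $\Sigma^{V'}$, hence so is $D$. $\square$

## Three cases according to the trace form on the fixed subalgebra

**Step 7 (choice of $g_E$).** Formula (14) contains the real term $-\frac12\tau$. If $\tau|_E=0$, Lemma 4 applies directly. If not, a real multiple of $f_a$ is skew-Hermitian, and the argument breaks. For instance, if $E'=\mathbb Rz$ with $z$ positive, $\tau(z)\neq0$ and $u'=0$, then $\mathcal B=-\frac{\tau(z)}{2g(z,z)}z$ has $\mathcal B^2<0$, so (16) is negative for all $A<0$ and $D$ is invertible on $\Sigma^V$. The remedy is to enlarge $V$ by a null vector $\ell$ whose weight $\chi$ enters $\lambda$ and helps to cancel $\tau$ (Case 2). When no such $\ell$ exists, $E$ is so small that we can compute everything (Case 3).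

**Case 1: $\tau|_E=0$.** Let $g|_{E'}$ be positive definite. Since $\alpha|_{E'}=0$, (14) gives $\lambda(e)=\frac i4g(u',e)$ for $e\in E'$. Lemma 4 applies with $V'=V$, $W'=\overline V$, $K=E'$, $v=u'$. So $D$ is singular for a suitable $A<0$.

Indefiniteness. If $E'\ne0$, then $E'$ is positive and $A<0$. If $E'=0$ but $U_N\ne0$, then $U_N$ is positive and $A<0$. Suppose $E'=0=U_N$. Then $E=\mathbb Rx$, and $N\cap E=0$ because $\mathrm{ad}\,x$, being semisimple and nonzero, is not nilpotent. As $N$ is $T$-invariant, $N=U_N\oplus(N\cap E)=0$. Then $[\mathfrak g,\mathfrak r]\subset N=0$, so $\mathfrak r$ is an abelian ideal, $\mathfrak r\subset N=0$, and $\mathfrak g=\mathfrak q'$ is semisimple with $\mathfrak z(\mathfrak t')=\mathfrak q'^T=E=\mathbb Rx=\mathfrak t'$. So $\mathfrak t'$ is a one-dimensional Cartan subalgebra, $\mathfrak g$ has rank one, and $\dim\mathfrak g=3$, which is excluded.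

*Running example.* For $\mathfrak{sl}(2,\mathbb R)\ltimes\mathbb R^2$ we are in Case 1 with $E'=0$, $\mathcal B=0$, and $A=-\alpha(x)/u_x=-24$. The metric has $g(h,h)=g(k,k)=-8$, $g(x,x)=-24$, and is positive on $\mathbb R^2$. Dropping $\mathbb R^2$ shows why dimension three had to be treated apart: for $\mathfrak{sl}(2,\mathbb R)$ alone, $\alpha(x)=4$, $u_x=\frac14$, $A=-16$. This metric does have $D=0$, since $\omega(x,h,k)=-2g(k,k)+2g(x,x)-2g(h,h)=16-32+16=0$, but it is negative definite.

**Case 2: $\tau|_E\ne0$, and there is $0\ne\ell\in E'\cap\ker\tau$ with $[e,\ell]=\chi(e)\ell$ for all $e\in E$.** Since $\tau(x)=0$, $\tau|_{E'}\ne0$. Put $\tau''=(\chi-2\tau)|_{E'}$. Both $\chi$ and $\tau$ vanish on $[E,E]$; on $u'$, by (13); and on $\ell$, as $\chi(\ell)\ell=[\ell,\ell]=0$. Let $\Pi=\ker\tau''$ if $\tau''\neq0$, and $\Pi=\ker\tau|_{E'}$ if $\tau''=0$. In either case $\Pi$ is a hyperplane of $E'$ with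
$$[E,E]\subset\Pi,\qquad u',\ell\in\Pi,\qquad\tau''|_\Pi=0.$$
Choose $z\in E'\setminus\Pi$ and $E_2$ with $\Pi=\mathbb R\ell\oplus E_2$. Let $\mathbb Rx$, $E_2$ and $\mathrm{span}(\ell,z)$ be mutually orthogonal, $E_2$ positive definite, $g(\ell,\ell)=g(z,z)=0$, $g(\ell,z)=1$, $g(x,x)=A$. Then $x\perp E'$, so Step 6 applies; and $\ell^\perp\cap E=\Pi\oplus\mathbb Rx$, so $[E,E]\perp\ell$ and $u'\perp\ell$. We check that Lemma 2 applies to
$$V_1=V\oplus\mathbb C\ell,\qquad \mathcal E_1=(E_2\oplus\mathbb Rx)_{\mathbb C},\qquad W_1=\overline V\oplus\mathbb Cz,$$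
with the functional $\lambda_1=\lambda+\frac14\omega(\cdot,\ell,z)$.

*Conditions on $\omega$.* Components with an argument in $V$ and the others in $V_1\oplus\mathcal E_1$ have positive total weight and vanish. Next, $\omega(\ell,\ell,\cdot)=0$. For $e,e'\in\mathcal E_1$,
$$\omega(\ell,e,e')=-\chi(e)g(\ell,e')+g([e,e'],\ell)+\chi(e')g(\ell,e)=0,$$
because $\mathcal E_1\perp\ell$ and $[E,E]\perp\ell$.

*$\lambda_1$ on $V_1$.* On $V$ it vanishes by weights. On $\ell$: $\alpha(\ell)=0$ as $\ell\in E'$, $g(u_1,\ell)=g(u',\ell)=0$, $\tau(\ell)=0$, $\omega(\ell,\ell,z)=0$.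

*$\lambda_1$ on $e\in E_2$.* We have $\omega(e,\ell,z)=g([e,\ell],z)+g([\ell,z],e)+g([z,e],\ell)=\chi(e)$, since $[\ell,z]=-\chi(z)\ell\perp e$ and $[z,e]\in[E,E]\perp\ell$. So
$$\lambda_1(e)=\tfrac i4g(u',e)-\tfrac12\tau(e)+\tfrac14\chi(e)=\tfrac i4g(u',e)+\tfrac14\tau''(e)=\tfrac i4g(u',e).$$
The real part has disappeared, as planned. Let $u'_2$ be the $E_2$-component of $u'\in\mathbb R\ell\oplus E_2$; then $g(u',e)=g(u_2',e)$.

*$\lambda_1$ on $x$.* As $x$ is central in $E$ and $[\ell,z]$ is a multiple of $\ell$, $\omega(x,\ell,z)=g([\ell,z],x)=0$. So $\lambda_1(x)=\lambda(x)=\frac i4(\alpha(x)+Au_x)$.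

Lemma 4 applies with $V'=V_1$, $W'=W_1$, $K=E_2$, $v=u_2'$, and yields $A<0$ with $D$ singular. (If $E_2=0$, then $\mathcal B=0$ and $A=-\alpha(x)/u_x$.) The metric is indefinite because $\ell\ne0$ is null.

*Example.* For $\mathfrak{sl}(2,\mathbb R)\oplus\mathfrak{aff}(\mathbb R)$, with $[x_0,y_0]=y_0$ in the second summand, $T=\mathbb R\,\mathrm{ad}\,x$, since all derivations are inner and nonzero elements of $\mathfrak{aff}(\mathbb R)$ act either nilpotently or with a nonzero real eigenvalue. So $E=\mathbb Rx\oplus\mathfrak{aff}(\mathbb R)$ and $E'=\mathfrak{aff}(\mathbb R)$. One takes $\ell=y_0$, $\chi(x_0)=1=\tau(x_0)$, $\Pi=\mathbb Ry_0$, $E_2=0$. The plane $\mathfrak{aff}(\mathbb R)$ becomes Lorentzian with $y_0$ null, as in the computation by hand.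

**Case 3: $\tau|_E\ne0$ and no $\ell$ as in Case 2 exists.** If $[E,E]\ne0$, Step 2 gives a common eigenvector $\ell\in[E,E]\subset E'\cap\ker\tau$, a contradiction. So $E$ is abelian. Then every nonzero vector of $E'\cap\ker\tau$ would qualify, with $\chi=0$; therefore $E'\cap\ker\tau=0$. As $\tau|_{E'}\neq0$, $E'=\mathbb Rz$ with $\tau(z)\ne0$, and $\tau(u')=0$ forces $u'=0$. Put $g(z,z)=G\neq0$, $z\perp x$. In (14), $\alpha(z)=0$ and $g(u_1,z)=u_xg(x,z)=0$, so $\lambda(z)=-\frac12\tau(z)$; and $\omega_{\mathcal E}=0$ as $\dim E=2$. So $D|_{\Sigma^V}=\frac{\lambda(z)}Gz+\frac{\lambda(x)}Ax$. Since $z$ and $x$ anticommute, $z^2=-G$ and $x^2=-A$,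
$$D^2|_{\Sigma^V}=-\frac{\tau(z)^2}{4G}+\frac{f(A)}{16}.$$
The space $U$ is nonzero because $\mathrm{ad}\,x\neq0$, and $g_U$ is nondegenerate, so there is $v\in U$ with $g(v,v)\ne0$. Choose $A$ of sign opposite to $g(v,v)$ with $f(A)\neq0$, i.e. $A\ne-\alpha(x)/u_x$, and then $G=4\tau(z)^2/f(A)$. This makes $D^2=0$ on $\Sigma^V\ne0$, so $D$ is singular. The metric is indefinite because $A\,g(v,v)<0$.

*Example.* For $\mathfrak{gl}(2,\mathbb R)\ltimes\mathbb R^2$ let $z$ be the identity matrix. All derivations are inner: modulo inner ones, a derivation kills $\mathfrak{sl}(2,\mathbb R)$ and is equivariant; it maps $z$ into $\mathbb Rz\cap N=0$ and is a scalar on $\mathbb R^2$, hence a multiple of $\mathrm{ad}\,z$. Only multiples of $x$ in the centralizer $\mathbb Rx\oplus\mathbb Rz$ of $x$ have imaginary spectrum, so $T=\mathbb R\,\mathrm{ad}\,x$ and $E=\mathbb Rx\oplus\mathbb Rz$. Here $\tau(z)=2$, $\alpha(z)=0$, $\alpha(x)=6$, $u_x=\frac14$. We may take $A=-8$: $f(-8)=(6-2)^2/(-8)=-2$, so $G=16/(-2)=-8$, and $D^2=\frac{4}{32}-\frac{2}{16}=0$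 on $\Sigma^V$. The metric is $-8$ on each of $h,k,x,z$ and positive on $\mathbb R^2$.

The three cases exhaust all possibilities. Together with the solvable algebras and the nonsolvable ones of dimension three, this proves Theorem A. $\blacksquare$

## All nearly balanced signatures in dimension at most five

This section proves Theorem B.2. By B.1 we may assume that $\mathfrak g$ is nonsolvable with $n\le5$. A semisimple algebra of dimension $\le5$ has rank one, so the Levi factor $\mathfrak s$ is $\mathfrak{su}(2)$ or $\mathfrak{sl}(2,\mathbb R)$, and $\dim\mathfrak r\le2$, so $\mathfrak r$ is $0$, $\mathbb R$, $\mathbb R^2$ or $\mathfrak{aff}(\mathbb R)$. The perfect algebra $\mathfrak s$ acts trivially on $\mathbb R$, because $\mathfrak{gl}(1,\mathbb R)$ is abelian, and on $\mathfrak{aff}(\mathbb R)$, because its derivation algebra is solvable. On $\mathbb R^2$ it acts through $\mathfrak{sl}(2,\mathbb R)$, being perfect; as $\mathfrak s$ is simple of dimension three, the action is trivial or an isomorphism $\mathfrak s\cong\mathfrak{sl}(2,\mathbb R)$,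 i.e. the standard action. So $\mathfrak g$ is $\mathfrak s$, $\mathfrak s\oplus\mathbb R$, $\mathfrak s\oplus\mathbb R^2$, $\mathfrak s\oplus\mathfrak{aff}(\mathbb R)$, or $\mathfrak{sl}(2,\mathbb R)\ltimes\mathbb R^2$.

*Direct sums $\mathfrak s\oplus\mathfrak r$.* Take the orthogonal sum of a metric on $\mathfrak s$ with $\omega=0$, in signature $(2,1)$ or $(1,2)$ as found by hand, and a metric on $\mathfrak r$. Mixed components of $\omega$ vanish and $\tau|_{\mathfrak s}=0$, so $D=\frac14\omega^\sharp_{\mathfrak r}-\frac12H_{\mathfrak r}$. For abelian $\mathfrak r$ this is $0$ for every metric on $\mathfrak r$. For $\mathfrak r=\mathfrak{aff}(\mathbb R)$ choose a Lorentzian metric with $H_{\mathfrak r}$ null; then $D^2=\frac14H_{\mathfrak r}^2=0$. For $n=3$ both signatures occur; for $n=4$ choose the sign on $\mathbb R$ to get $(2,2)$; for $n=5$ a Lorentzian metric on $\mathfrak r$ gives $(3,2)$ and $(2,3)$.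

*The algebra $\mathfrak{sl}(2,\mathbb R)\ltimes\mathbb R^2$.* Use the metric of the first example on semidirect products with $c=6$: $g(e,f)=a$, $g(v_+,v_-)=1$, $g(h,h)=-6a$. By (8), $\lambda(h)=0$; as $\mathcal E$ is one-dimensional, $\omega_{\mathcal E}=0$; so $D=0$ on $\Sigma^V$. The two hyperbolic planes contribute $(2,2)$, so the signature is $(2,3)$ for $a>0$ and $(3,2)$ for $a<0$. This completes the proof of Theorem B. $\blacksquare$
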